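# Discontinuities of the lower spectral radius on pairs of $2\times2$ matrices

## Almost everywhere discontinuity on an open set of pairs

**Theorem A.** For $A_1,A_2\in M_2(\mathbb R)$ let
$$\underline\varrho(A_1,A_2)=\lim_{n\to\infty}\inf\left\{\|A_{i_n}\cdots A_{i_1}\|^{1/n}: i_1,\dots,i_n\in\{1,2\}\right\},$$
let
$$\mathcal U=\{(A_1,A_2):\det A_1>\det A_2>0,\ (\operatorname{tr}A_2)^2>4\det A_2\},$$
and let $\mathcal E$ be the set of $(A_1,A_2)\in\mathcal U$ such that some finite product of $A_1$'s and $A_2$'s has non-real eigenvalues. Then $\mathcal E$ is a non-empty open subset of $M_2(\mathbb R)^2\cong\mathbb R^8$, and $\underline\varrho$ is discontinuous at Lebesgue-almost every point of $\mathcal E$. Hence the set of discontinuities of $\underline\varrho:M_2(\mathbb R)^2\to\mathbb R$ has positive Lebesgue measure and Hausdorff dimension $8$.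

**Theorem B.** Write $R_\theta=\begin{pmatrix}\cos\theta&-\sin\theta\\ \sin\theta&\cos\theta\end{pmatrix}$.

1. On $\mathcal E$ the continuity points of $\underline\varrho$ are exactly the points with $\underline\varrho=\sqrt{\det A_2}$. They form a dense $G_\delta$ of Lebesgue measure $0$ in $\mathcal E$.
2. For every $(A_1,A_2)\in\mathcal U$, the set of $\theta$ with $\underline\varrho(R_\theta A_1,A_2)=\sqrt{\det A_2}$ has Hausdorff dimension $0$. So on each fibre $\{\theta:(R_\theta A_1,A_2)\in\mathcal E\}$ the continuity points form a dense $G_\delta$ of Hausdorff dimension $0$.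

In plain words: we multiply long strings of two given matrices, choosing the order so as to make the product as small as possible. The best exponential rate is $\underline\varrho$. If we move the eight matrix entries a little, can this best rate jump? The question as posed (the problem is taken from Ian D. Morris, "Generic properties of the lower spectral radius for some low-rank pairs of matrices", arXiv:1510.00209, 2015) is to prove or disprove that the set of pairs where it jumps has Hausdorff dimension $8$, the full dimension. Theorem A says that this is true, and more: the jumps fill almost all of an open set.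

## What the statement involves

**Products and Fekete's lemma.** Let $\|\cdot\|$ be the Euclidean operator norm. For a product $W$ of matrices from the pair, $|W|$ denotes the number of factors. The numbers $a_n=\inf_{|W|=n}\|W\|$ satisfy $a_{m+n}\le a_ma_n$. Fekete's lemma says that for such a sequence of non-negative numbers $a_n^{1/n}$ converges to $\inf_na_n^{1/n}$. Hence the limit exists and
$$\underline\varrho=\inf_W\|W\|^{1/|W|}\tag{1}$$
over all non-empty finite products. Another norm differs from ours by bounded factors, which disappear after taking $n$-th roots.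

Two small examples. If $A_1=A_2=A$, then $\underline\varrho$ is the usual spectral radius of $A$. If $A_1=\operatorname{diag}(2,\frac12)$ and $A_2=\operatorname{diag}(\frac12,2)$, then $A_1A_2=I$, so $\underline\varrho\le1$. Every product has determinant $1$ and hence norm at least $1$, so $\underline\varrho=1$, although each matrix alone has spectral radius $2$.

**Upper semicontinuity.** A function $f$ is upper semicontinuous if every set $\{f<c\}$ is open, equivalently $\limsup_{q\to p}f(q)\le f(p)$ at every $p$. For a fixed pattern of indices, $\|W\|^{1/|W|}$ is a continuous function of the pair. By (1), $\underline\varrho$ is an infimum of continuous functions, and $\{\inf_if_i<c\}=\bigcup_i\{f_i<c\}$ is open. So $\underline\varrho$ is upper semicontinuous: under small perturbation it can jump down, never up.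

**The floor on $\mathcal U$.** For pairs in $\mathcal U$ put $\lambda_i=\sqrt{\det A_i}$, so $\lambda_1>\lambda_2>0$. If a $2\times2$ matrix $M$ has singular values $\sigma_1\ge\sigma_2$, then $|\det M|=\sigma_1\sigma_2\le\sigma_1^2=\|M\|^2$. Hence $\|W\|\ge|\det W|^{1/2}\ge\lambda_2^{|W|}$, and
$$\underline\varrho\ge\lambda_2\quad\text{on }\mathcal U.\tag{2}$$
If $\underline\varrho=\lambda_2$ at a point of $\mathcal U$, then $\underline\varrho$ is continuous there: the $\limsup$ of nearby values is at most $\lambda_2$ by upper semicontinuity, and the $\liminf$ is at least $\lambda_2$ by (2), since $\mathcal U$ is open and $\lambda_2$ is continuous on it.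

**Normalization.** For pairs in $\mathcal U$ put $G=A_1/\lambda_1$ and $H=A_2/\lambda_2$, both in $SL_2(\mathbb R)$. Since $(\operatorname{tr}H)^2>4$, $H$ has real eigenvalues $\mu,\mu^{-1}$ with $|\mu|>1$ (possibly $\mu<0$). Put $L=\log|\mu|>0$, with unit eigenvectors $Hu=\mu u$ and $Hv=\mu^{-1}v$. We use often that a matrix in $SL_2(\mathbb R)$ has singular values $\sigma,\sigma^{-1}$ with $\sigma\ge1$, so $\|M\|\ge1$ and $\|M^{-1}\|=\|M\|$.

**The open set $\mathcal E$.** Having non-real eigenvalues means $(\operatorname{tr}W)^2<4\det W$, an open condition on the pair for each fixed pattern $W$. So $\mathcal U$ and $\mathcal E$ are open. The pair $(2R_{\pi/3},\operatorname{diag}(2,\frac12))$ lies in $\mathcal E$: the determinants are $4>1>0$, $(\operatorname{tr}A_2)^2=6.25>4$, and $A_1$ itself has non-real eigenvalues.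

The condition defining $\mathcal E$ inside $\mathcal U$ cannot be dropped from part 1 of Theorem B. Take $A_1=\operatorname{diag}(4,1)$, $A_2=\operatorname{diag}(2,\frac12)$, a pair in $\mathcal U$. Both matrices map the cone $\{|y|\le x\}$ into $\{|y|\le x/4\}$ and multiply the first coordinate $x$ of its vectors by at least $2$. Any pair close enough still maps $\{|y|\le x\}$ into itself and multiplies $x$ there by at least $2-\varepsilon$. So its products of length $n$ have norm at least $(2-\varepsilon)^n$, and $\underline\varrho\ge2-\varepsilon$ nearby. At the pair itself $\underline\varrho=2$, since $\|A_2^n\|^{1/n}=2$. With upper semicontinuity, this is a continuity point with $\underline\varrho=2>1=\lambda_2$.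

**Hausdorff dimension.** For $d>0$ the content of a set $S$ is $\mathcal H^d_\infty(S)=\inf\sum_i(\operatorname{diam}U_i)^d$ over countable covers of $S$. It vanishes exactly when the Hausdorff measure $\mathcal H^d(S)$ does: a cover with sum less than $\varepsilon$ uses only sets of diameter less than $\varepsilon^{1/d}$. The dimension $\dim_HS$ is the infimum of the $d>0$ with $\mathcal H^d_\infty(S)=0$. For example, a countable set has dimension $0$. A set $S\subset\mathbb R^8$ of positive Lebesgue measure has dimension $8$. Indeed a set of diameter $r$ lies in a ball of radius $r$, so the outer measure of $S$ is at most a constant times $\mathcal H^8_\infty(S)$, and thus $\mathcal H^8_\infty(S)>0$. If $\mathcal H^d_\infty(S)=0$ with $d<8$, then covers with $\sum(\operatorname{diam}U_i)^d<\varepsilon\le1$ have $\operatorname{diam}U_i\le1$, so $\sum(\operatorname{diam}U_i)^8<\varepsilon$, a contradiction. And $\dim_H\mathbb R^8\le8$, since cutting cubes into small cubes gives content zero for every $d>8$. So "positive measure, hence dimension $8$" in Theorem A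 is just this fact.

## The curve $(2R_\theta,\operatorname{diag}(2,\tfrac12))$ by hand

Let $A_1=2R_\theta$ and $A_2=H=\operatorname{diag}(2,\frac12)$. Here $\lambda_1=2$, $\lambda_2=1$, $G=R_\theta$, $u=e_1$, $v=e_2$, $L=\log2$.

For $\theta=0$ we have $A_1=2I$. A product with $l$ factors $A_1$ and $h$ factors $H$ is $2^lH^h$, of norm $2^{l+h}$. So $\underline\varrho=2$.

For $\theta=\frac\pi{2m}$ we have $R_\theta^m=R_{\pi/2}=:J$, and $HJ=JH^{-1}$. Hence
$$H^n(2R_\theta)^mH^n=2^mH^nJH^n=2^mJ,$$
of norm $2^m$ and length $2n+m$. Letting $n\to\infty$ with $m$ fixed, $\underline\varrho\le1$, and so $\underline\varrho=1$ by (2). The $m$ rotations, which cost $2^m$, turn the expanding direction $e_1$ exactly onto the contracting direction $e_2$; afterwards $H^n$ undoes what the first $H^n$ did.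

As $m\to\infty$, $\frac\pi{2m}\to0$. So $\underline\varrho$ jumps from $2$ to $1$ at $(2I,\operatorname{diag}(2,\frac12))$: a discontinuity found by hand. The same computation works whenever $R_\theta^m=\pm J$, that is, for $\theta=\frac{(2j+1)\pi}{2m}$. These angles are dense, so $\underline\varrho=1$ on a dense set of $\theta$. Hence $\underline\varrho$ is discontinuous at every point of this curve with value greater than $1$, and the task is to show that for almost every $\theta$ the value is greater than $1$. For this we must exclude not only exact passages from $u$ to $v$ but also all sufficiently good approximate ones.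

## Reduction to a norm inequality

**Proposition 1.** Let $G,H\in SL_2(\mathbb R)$, where $H$ has eigenvalues $\mu^{\pm1}$ with $|\mu|>1$, and $L=\log|\mu|$. There is a set $X\subset\mathbb R/\pi\mathbb Z$ of Hausdorff dimension $0$ (in particular Lebesgue null) such that for each $\theta\notin X$ there is $C<\infty$ with
$$\|W\|\ge e^{\frac L2h-C(l+1)}\tag{3}$$
for every product $W$ of $h$ copies of $H$ and $l$ copies of $R_\theta G$ in any order.

Working modulo $\pi$ is harmless because $R_{\theta+\pi}=-R_\theta$ and signs do not affect norms. In this section we deduce Theorems A and B from Proposition 1.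

**Step 1: outside $X$ the floor is not reached.** The purpose is to turn (3) into $\underline\varrho(R_\theta A_1,A_2)>\lambda_2$ for $\theta\notin X(G,H)$. We may enlarge $C$ and assume $C\ge0$. A product $W$ of length $n$ with $l$ factors $R_\theta A_1$ equals $\lambda_1^l\lambda_2^{n-l}$ times a product as in (3) with $h=n-l$. That product has norm at least $1$, being in $SL_2(\mathbb R)$. So
$$\|W\|\ge\lambda_2^n\left(\frac{\lambda_1}{\lambda_2}\right)^l\max\left\{1,e^{\frac L2(n-l)-C(l+1)}\right\}.$$
Choose $\varepsilon>0$ with $\frac L2(1-\varepsilon)-C\varepsilon\ge\frac L4$. If $l\ge\varepsilon n$, then $\|W\|\ge\lambda_2^n(\lambda_1/\lambda_2)^{\varepsilon n}$. If $l<\varepsilon n$, then $\|W\|\ge\lambda_2^ne^{Ln/4-C}$. Taking $n$-th roots and $n\to\infty$ gives $\underline\varrho\ge\lambda_2\min\{(\lambda_1/\lambda_2)^\varepsilon,e^{L/4}\}>\lambda_2$.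

**Step 2: angles and their lifts.** The purpose is to recall how a matrix acts on directions. Write $v_\alpha=(\cos\alpha,\sin\alpha)$. For $M\in SL_2(\mathbb R)$ choose a continuous function $\hat m:\mathbb R\to\mathbb R$ such that $\hat m(\alpha)$ is an angle, modulo $\pi$, of the direction of $Mv_\alpha$; call it a lift of $M$. If $y(\alpha)=Mv_\alpha$, the derivative of its angle is $\det(y,y')/\|y\|^2=\det M\cdot\det(v_\alpha,v_\alpha')/\|Mv_\alpha\|^2$, that is,
$$\hat m'(\alpha)=\|Mv_\alpha\|^{-2}\ge\|M\|^{-2}.\tag{4}$$
So $\hat m$ is strictly increasing. Over a period $[\alpha,\alpha+\pi)$ it increases by a positive multiple of $\pi$, and by no more than $\pi$ since $M$ is injective on directions. Thus $\hat m(\alpha+\pi)=\hat m(\alpha)+\pi$. For instance, for $H=\operatorname{diag}(2,\frac12)$ one lift fixes every multiple of $\pi/2$ and satisfies $\tan\hat m(\alpha)=\frac14\tan\alpha$ on $(0,\frac\pi2)$. Its slope is $\frac14=\|He_1\|^{-2}$ at $0$ and $4=\|He_2\|^{-2}$ at $\frac\pi2$. For $R_\theta$ we always use the lift $\alpha\mapsto\alpha+\theta$.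

**Step 3: near every point of $\mathcal E$ the floor is reached.** We show that for $(A_1,A_2)\in\mathcal E$ there are arbitrarily small $\varphi>0$ with $\underline\varrho(R_\varphi A_1,A_2)=\lambda_2$. This generalizes the computation with $J$ above: we look for a product $Y$ with $Yu\in\mathbb Rv$.

Some product $V$ of $G$'s and $H$'s has non-real eigenvalues. It contains a factor $G$, since $H^n$ has real eigenvalues. A cyclic permutation of the factors is a conjugation ($QP=P^{-1}(PQ)P$), so we may assume that the leftmost factor is $G$. Let $V_\varphi$ be the product with every $G$ replaced by $R_\varphi G$, so $V_\varphi=R_\varphi GU_\varphi$. Non-real eigenvalues and determinant $1$ mean $|\operatorname{tr}V|<2$. So for all small $\varphi_0>0$ we have $|\operatorname{tr}V_\varphi|<2$ on $[0,\varphi_0]$. Write $\operatorname{tr}V_\varphi=2\cos\omega$ with $\omega\in(0,\pi)$. By Cayley–Hamilton $V_\varphi^{j+1}=2\cos\omega\,V_\varphi^j-V_\varphi^{j-1}$, and $\sin(j+1)\omega=2\cos\omega\sin j\omega-\sin(j-1)\omega$. So by induction from $j=0,1$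
$$V_\varphi^j=\frac{\sin j\omega}{\sin\omega}V_\varphi-\frac{\sin(j-1)\omega}{\sin\omega}I .$$
On the compact interval $[0,\varphi_0]$, $\sin\omega$ is bounded away from $0$ and $\|V_\varphi\|$ is bounded. Hence $K:=\sup\{\|V_\varphi^j\|:j\ge0,\ \varphi\in[0,\varphi_0]\}<\infty$.

Let $\Psi_k(\varphi)$ be the lifted angle of $V_\varphi^ku$, where each $G$ and $H$ has a fixed lift and $R_\varphi$ is lifted to $\alpha\mapsto\alpha+\varphi$. By the chain rule, $\Psi_k'(\varphi)$ is a sum with one term for each occurrence of $R_\varphi$ in $V_\varphi^k$. The term is the derivative of the lift of the product standing to the left of that occurrence, taken at the current direction, and by (4) it is positive. For the leftmost $R_\varphi$ of each of the $k$ copies of $V_\varphi$, the product on its left is $V_\varphi^i$ with $0\le i<k$, so the term is at least $K^{-2}$. Hence $\Psi_k'\ge kK^{-2}$. If $k\ge\pi K^2/\varphi_0$, then $\Psi_k$ increases by at least $\pi$ on $[0,\varphi_0]$. So it meets the coset $\alpha_v+\pi\mathbb Z$ of angles of $v$ at some $\varphi\in(0,\varphi_0]$.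 For this $\varphi$, $Y:=V_\varphi^k$ satisfies $Yu=cv$ for some $c\in\mathbb R$.

Write $Yv=au+bv$. Then
$$H^nYH^nu=\mu^nH^n(cv)=cv,\qquad H^nYH^nv=\mu^{-n}H^n(au+bv)=au+b\mu^{-2n}v,$$
so $\|H^nYH^n\|$ is bounded in $n$. If $Y$ has length $q$, the corresponding products of $R_\varphi A_1$ and $A_2$ have length $2n+q$ and norm at most $\mathrm{const}\cdot\lambda_2^{2n}$. Letting $n\to\infty$, $\underline\varrho\le\lambda_2$, so $\underline\varrho=\lambda_2$ by (2). As $\varphi_0$ was arbitrarily small, the claim follows.

**Step 4: identifying the continuity points on $\mathcal E$.** This step proves the topological assertions. Let $B=\{\underline\varrho=\lambda_2\}\cap\mathcal U$. We saw that points of $B$ are continuity points. At a point of $\mathcal E\setminus B$ the value is greater than $\lambda_2$, while by Step 3 there are pairs $(R_\varphi A_1,A_2)$ as near as we like where the value is $\lambda_2$, with the same $\lambda_2=\sqrt{\det A_2}$. So $\underline\varrho$ is discontinuous there, and on $\mathcal E$ the set of continuity points is $B\cap\mathcal E$.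 It is dense in $\mathcal E$ by Step 3, since $\mathcal E$ is open and so contains these perturbed pairs for small $\varphi$. It is $G_\delta$ because
$$B=\bigcap_{n\ge1}\left(\{\underline\varrho<\lambda_2+\tfrac1n\}\cap\mathcal U\right)$$
and each set is open, $\underline\varrho-\lambda_2$ being upper semicontinuous on $\mathcal U$. The perturbations of Step 3 stay in the fibre $\{\theta:(R_\theta A_1,A_2)\in\mathcal E\}$. Applying Step 3 at $(R_\theta A_1,A_2)$ for each $\theta$ in the fibre shows that the continuity points are dense in the fibre, and they form a $G_\delta$ there.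

**Step 5: measure and dimension.** This step shows that $B$ is small. By Step 1, for every $(A_1,A_2)\in\mathcal U$ the set $\{\theta:(R_\theta A_1,A_2)\in B\}$ is contained in $X(G,H)$, which has Hausdorff dimension $0$. Together with Step 4 this is part 2 of Theorem B. The map $(A_1,A_2)\mapsto(R_\theta A_1,A_2)$ preserves $\mathcal U$, because $A_2$ and $\det A_1$ do not change. It is linear of determinant $1$ on $\mathbb R^8$, because it rotates each column of $A_1$. The function $\mathbf 1_B(R_\theta A_1,A_2)$ is Borel in all variables, and $X(G,H)$ is Lebesgue null. So by Tonelli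
$$0=\int_{\mathcal U}\int_0^\pi\mathbf 1_B(R_\theta A_1,A_2)\,d\theta\,d(A_1,A_2)=\int_0^\pi\mathrm{Leb}(B)\,d\theta=\pi\,\mathrm{Leb}(B).$$
Hence $\mathrm{Leb}(B)=0$. Since $\underline\varrho$ is discontinuous on all of $\mathcal E\setminus B$, which has positive measure, Theorems A and B follow. It remains to prove Proposition 1.

## Every word of length $l$ has exactly $l$ zeros

Fix $G,H$ as in Proposition 1, the unit eigenvector $u$ with $Hu=\mu u$, and any unit vector $x$.

**Definition (words).** A word is $w=(n_1,\dots,n_l)\in\{0,1,2,\dots\}^l$ with $l=l(w)\ge1$; its entries are its letters, and $|w|=\sum n_i$. Put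
$$W_w(\theta)=R_\theta GH^{n_1}R_\theta GH^{n_2}\cdots R_\theta GH^{n_l},\qquad f_w(\theta)=\langle x,W_w(\theta)u\rangle .$$

Concatenation of words gives $W_{ww'}=W_wW_{w'}$. Since $\|W_w(\theta)\|\ge|f_w(\theta)|$, it is enough to bound $|f_w|$ below. This scalar function is small exactly when $W_w(\theta)$ turns $u$ nearly perpendicular to $x$.

As an example, take $G=I$, $H=\operatorname{diag}(2,\frac12)$, $u=x=e_1$. For a one-letter word, $f_{(n)}(\theta)=2^n\cos\theta$, with the single zero $\frac\pi2$ modulo $\pi$. For $w=(n,0)$ we have $H^nR_\theta e_1=(2^n\cos\theta,2^{-n}\sin\theta)$, so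
$$f_{(n,0)}(\theta)=2^n\cos^2\theta-2^{-n}\sin^2\theta,\tag{5}$$
with the two zeros $\tan\theta=\pm2^n$, that is, $\theta=\frac\pi2\pm\arctan2^{-n}$.

**The number of zeros.** We count them with lifts. Let $\hat g,\hat h$ be lifts of $G,H$ as in Step 2, and $\tau_\theta(\alpha)=\alpha+\theta$. Then
$$\Psi_w(\theta,\cdot)=\tau_\theta\hat g\hat h^{n_1}\tau_\theta\hat g\hat h^{n_2}\cdots\tau_\theta\hat g\hat h^{n_l}$$
is a lift of $W_w(\theta)$. It is continuous, strictly increasing in $\theta$ and in $\alpha$, and
$$\Psi_w(\theta,\alpha+\pi)=\Psi_w(\theta,\alpha)+\pi,\qquad\Psi_w(\theta+\pi,\alpha)=\Psi_w(\theta,\alpha)+l\pi,\tag{6}$$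
because each of the $l$ factors $\tau_\theta$ contributes an extra $\pi$, which commutes with everything. If $\alpha_u$ is an angle of $u$, then $f_w(\theta)=0$ exactly when $\Psi_w(\theta,\alpha_u)$ lies in the fixed coset of $\pi\mathbb Z$ of angles perpendicular to $x$. When $\theta$ runs over a half-open interval of length $\pi$, $\Psi_w(\theta,\alpha_u)$ runs continuously and strictly increasingly over a half-open interval of length $l\pi$, which contains exactly $l$ points of the coset. So $f_w$ has exactly $l$ distinct zeros $\theta_1,\dots,\theta_l$ in $\mathbb R/\pi\mathbb Z$.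

**Lemma 2.** $\displaystyle|f_w(\theta)|\ge\|G\|^{-l}e^{L|w|}\prod_{j=1}^l|\sin(\theta-\theta_j)|$.

*Proof.* We write $f_w$ as a polynomial in $e^{2i\theta}$, factor it over its zeros, and bound the leading coefficient. Let $\zeta=(1,-i)^T$ and $\Pi=\frac12\zeta\zeta^*=\frac12\begin{pmatrix}1&i\\-i&1\end{pmatrix}$. Then $e^{i\theta}\Pi+e^{-i\theta}\overline\Pi=2\operatorname{Re}(e^{i\theta}\Pi)=R_\theta$. Substituting this for each of the $l$ factors $R_\theta$ gives $f_w(\theta)=e^{-il\theta}p(e^{2i\theta})$ with a polynomial $p$ of degree at most $l$. Its $z^l$-coefficient comes from choosing $\Pi$ every time: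
$$c_w=2^{-l}\,(x^T\zeta)\prod_{i<l}(\zeta^*GH^{n_i}\zeta)\,(\zeta^*GH^{n_l}u).$$
Now $p\not\equiv0$, because $f_w$ has only finitely many zeros modulo $\pi$, and $p$ has the $l$ distinct roots $e^{2i\theta_j}$. So $p(z)=c_w\prod_j(z-e^{2i\theta_j})$. Since $|e^{2i\theta}-e^{2i\theta_j}|=2|\sin(\theta-\theta_j)|$,
$$|f_w(\theta)|=2^l|c_w|\prod_j|\sin(\theta-\theta_j)|.$$

To bound $2^l|c_w|$, note that for real $y$ we have $|\zeta^*y|=|y_1+iy_2|=\|y\|$, and $|x^T\zeta|=|x_1-ix_2|=1$. For real $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ we have $\zeta^*M\zeta=(a+d)+i(c-b)$, so with the Frobenius norm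
$$|\zeta^*M\zeta|^2=(a+d)^2+(b-c)^2=\|M\|_F^2+2\det M .$$
For $M=GH^n$, of determinant $1$, this gives $|\zeta^*GH^n\zeta|\ge\|GH^n\|_F\ge\|GH^nu\|=|\mu|^n\|Gu\|\ge e^{Ln}/\|G^{-1}\|=e^{Ln}/\|G\|$. Likewise $|\zeta^*GH^nu|=\|GH^nu\|\ge e^{Ln}/\|G\|$. Multiplying, $2^l|c_w|\ge\|G\|^{-l}e^{L|w|}$. $\square$

In example (5), with $\theta_1=\arctan2^n$, one has $\cos^2\theta_1=\frac1{1+4^n}$. So $f_{(n,0)}=(2^n+2^{-n})(\cos^2\theta-\cos^2\theta_1)$, and $|f_{(n,0)}|=(2^n+2^{-n})|\sin(\theta-\theta_1)\sin(\theta+\theta_1)|$, in accordance with the lemma.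

Thus Proposition 1 will follow once, for most $\theta$, there is a $C'$ with
$$\prod_{j=1}^l|\sin(\theta-\theta_j)|\ge e^{-\frac L2|w|-C'l}\quad\text{for every word }w.\tag{7}$$

## Clustered zeros defeat the union bound

Of course $\theta$ must not be a zero of any $f_w$; this excludes only countably many $\theta$. But (7) asks for a uniform quantitative separation from the zeros. The natural plan is a union bound. For fixed $C'$ and $\tau_w=e^{-\frac L2|w|-C'l}$, let $\mathcal B_w$ be the set of $\theta$ where (7) fails for $w$, and try to show that $\sum_w\mathrm{Leb}(\mathcal B_w)$ is small.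

If a product of $l$ factors is less than $\tau_w$, some factor is less than $\tau_w^{1/l}$. So $\mathcal B_w$ lies in $l$ arcs of length comparable with
$$\tau_w^{1/l}=e^{-C'}e^{-L|w|/(2l)}.$$
From the number of zeros alone, the exponent $1/l$ cannot be improved. If all zeros were nearly at one point, $\mathcal B_w$ would be nearly a translate of $\{|\sin\theta|^{l}<\tau_w\}$, whose measure is $2\arcsin(\tau_w^{1/l})\ge2\tau_w^{1/l}$. This quantity depends only on the ratio $|w|/l$ and does not decay as $l$ grows. Already for one word of each length, $w=(1,\dots,1)$, the bound is a constant times $l\,e^{-C'-L/2}$, and the sum over $l$ diverges whatever $C'$ is. The number of words makes it worse.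

So the plan stops at one precise point: we have no control over how many of the $l$ zeros sit in a short arc. Clustering does occur. The two zeros in (5) are $2\arctan2^{-n}$ apart.

The same example shows where the cluster comes from. The word $(n,0)$ is the concatenation of $(n)$ and $(0)$, each of which has one zero at $\frac\pi2$. This is a general phenomenon: a word with many zeros in an arc is a concatenation of many words that each have zeros in the same arc. If subwords with a zero in the arc carry a small total weight $V$, words made of $q$ of them carry weight about $V^q$. So clusters are a second-order effect, and they can be absorbed. The next sections make this exact.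

## Zero counts are subadditive up to a constant

For an interval $I=[a,b)$ with $0<b-a\le\pi$, let $Z_I(w)$ be the number of zeros of $f_w$ in $I$ (modulo $\pi$).

**Lemma 3.** With $D=5$, $Z_I(ww')\le Z_I(w)+Z_I(w')+D$. If $l(w)=1$, then $Z_I(w)\le1$.

*Proof.* A one-letter word has one zero in total, which gives the second claim. For the first, put $\Delta_w(\alpha)=\Psi_w(b,\alpha)-\Psi_w(a,\alpha)>0$ and $\Delta_w=\Delta_w(\alpha_u)$.

The number of points of a coset of $\pi\mathbb Z$ in a half-open interval of length $\Delta$ is one of the integers $\lfloor\Delta/\pi\rfloor,\lceil\Delta/\pi\rceil$. Hence $|Z_I(w)-\Delta_w/\pi|<1$.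

Next, the starting angle hardly matters: $|\Delta_w(\alpha)-\Delta_w(\alpha')|\le\pi$. By (6), $\Delta_w(\cdot)$ has period $\pi$, so we may take $\alpha\le\alpha'<\alpha+\pi$. By monotonicity and (6), $\Psi_w(\theta,\alpha')-\Psi_w(\theta,\alpha)\in[0,\pi)$ for $\theta=a$ and for $\theta=b$. The difference of these two numbers is $\Delta_w(\alpha')-\Delta_w(\alpha)$, of absolute value less than $\pi$.

Now $\Psi_{ww'}(\theta,\alpha)=\Psi_w(\theta,\Psi_{w'}(\theta,\alpha))$. Put $A=\Psi_{w'}(a,\alpha_u)$ and $N=\lceil\Delta_{w'}/\pi\rceil$. Then $\Psi_{w'}(b,\alpha_u)=A+\Delta_{w'}\le A+N\pi$, and so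
$$\Delta_{ww'}\le\Psi_w(b,A)+N\pi-\Psi_w(a,A)=\Delta_w(A)+N\pi\le(\Delta_w+\pi)+(\Delta_{w'}+\pi).$$
Therefore $Z_I(ww')<\Delta_{ww'}/\pi+1\le(\Delta_w+\Delta_{w'})/\pi+3<Z_I(w)+Z_I(w')+5$. $\square$

## Two dyadic grids

We now express the product in (7) by zero counts in dyadic arcs. A single dyadic grid is not enough. If $t$ is slightly to the left of $\frac12$ and a zero slightly to the right, no dyadic arc shorter than the whole circle contains both. A second grid, shifted by $\frac13$, repairs this.

Put $t=\theta/\pi\in\mathbb R/\mathbb Z$ and $t_j=\theta_j/\pi$. For $\iota\in\{0,1\}$ and $k\ge0$, let $\mathcal D_k^\iota$ be the partition of $\mathbb R/\mathbb Z$ into the arcs $[j2^{-k},(j+1)2^{-k})+\frac\iota3$, $0\le j<2^k$. For fixed $\iota$ these partitions are nested. Let $I_k^\iota(t)$ be the arc containing $t$, and $Z_k^\iota(w)=Z_k^\iota(w,t)$ the number of zeros $t_j$ of $f_w$ in it. In particular $Z_0^\iota(w)=l(w)$.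

In example (5) with $n\ge1$, the arc $[\frac13,\frac56)\in\mathcal D_1^1$, that is $\theta\in[\frac\pi3,\frac{5\pi}6)$, contains both zeros of $(n,0)$, since $\arctan2^{-n}\le\arctan\frac12<\frac\pi6$. It also contains the one zero of $(n)$ and the one zero of $(0)$.

**Lemma 4.** $\displaystyle\prod_{j=1}^l|\sin(\theta-\theta_j)|\ge3^{-l}\,2^{-\sum_{\iota}\sum_{k\ge0}Z_k^\iota(w,t)}$.

*Proof.* Let $d\in[0,\frac12]$ be the distance on $\mathbb R/\mathbb Z$ from $t$ to a zero $t_j$, so that $|\sin(\theta-\theta_j)|=\sin\pi d\ge2d$ by concavity. If $d=0$, then $t_j\in I_k^\iota(t)$ for all $k$, and both sides of the claim are $0$. So let $d>0$ for all $j$.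

An endpoint of $\mathcal D_k^1$ minus an endpoint of $\mathcal D_k^0$ has the form $\frac{3m+2^k}{3\cdot2^k}$ with $m\in\mathbb Z$. As $3\nmid2^k$, the numerator is not divisible by $3$, so this is not an integer, and any two such endpoints are at distance at least $\frac1{3\cdot2^k}$ on the circle. Suppose $d<\frac1{3\cdot2^k}$. If $t,t_j$ were in different arcs of both grids, the short arc between them, of length $d$, would contain endpoints of both grids, a contradiction. So $t_j\in I_k^\iota(t)$ for $\iota=0$ or $\iota=1$.

The number of $k\ge0$ with $2^k<\frac1{3d}$ is at least $\log_2\frac1{3d}$: it is $\lceil\log_2\frac1{3d}\rceil$ if $3d<1$, and otherwise $\log_2\frac1{3d}\le0$. Hence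
$$\log\frac1{\sin\pi d}\le\log\frac1d\le\log3+\log2\cdot\#\{(\iota,k):t_j\in I_k^\iota(t)\}.$$
Summing over $j$ gives the claim. $\square$

So for (7) we need, for each grid, a bound $\sum_kZ_k(w)\le C''l+(\text{small})\,|w|$ that holds for all words simultaneously.

## A generating function that nearly halves at each scale

Fix one of the two grids and omit $\iota$. To bound $\sum_kZ_k(w)$ for all $w$ at once, it suffices to keep a weighted sum $\sum_wp(w)e^{s\sum_{j\le k}Z_j(w)}$ bounded by $1$ for all $k$: then each single term is at most $1$, which says $s\sum_jZ_j(w)\le\log\frac1{p(w)}$. The increments of this sum are governed by a second sum, with an extra factor $Z_k$. The hope is that the second sum shrinks. When an arc is halved, its zeros are split between the two children, so the mean count is halved.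

**Definition (parameters and weights).** Fix $\eta\in(0,\frac1{10}]$ and put
$$q_0=2D+1=11,\quad s=\frac\eta{22},\quad\kappa=\frac1{1+\eta},\quad\varepsilon_0=\frac\eta{352},\quad\delta=\frac{sL}4 .$$
For $\beta\in(0,1)$ let $p(w)=\prod_{i=1}^l\beta e^{-\delta n_i}=\beta^le^{-\delta|w|}$, so $p(ww')=p(w)p(w')$. Let $S_k(w)=\sum_{j=0}^kZ_j(w)$ and
$$T_k=\sum_wp(w)e^{sS_k(w)},\qquad V_k=\sum_wp(w)e^{sS_k(w)}Z_k(w),$$
sums over all words, with values in $[0,\infty]$.

Since $e^y\le1+2y$ on $[0,1]$ by convexity, we have
$$e^{sq_0}=e^{\eta/2}\le1+\eta,\qquad e^{2sD}=e^{10\eta/22}\le1+\eta,\qquad e^{2s(q_0+D)}=e^{32\eta/22}\le2.\tag{8}$$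

As functions of $t$, $T_k$ and $V_k$ are constant on the arcs of $\mathcal D_k$. At level $0$ we have $S_0=Z_0=l$, and $\sum_{l(w)=l}p(w)=(\beta/(1-e^{-\delta}))^l$. With $b=\beta e^s/(1-e^{-\delta})<1$ this gives
$$T_0=\sum_{l\ge1}b^l=\frac b{1-b},\qquad V_0=\sum_{l\ge1}lb^l=\frac b{(1-b)^2}.\tag{9}$$
The numbers $s,\kappa,\varepsilon_0,\delta$ depend only on $\eta$ and $L$. So we may take $\beta$ small enough that $T_0\le\frac12$ and $V_0\le\varepsilon_0$; only such $\beta$ are used from now on.

**Definition (first bad level).** $\sigma(t)=\inf\{k:V_k(t)>\varepsilon_0\kappa^k\}\in\{1,2,\dots,\infty\}$.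

The value $0$ is impossible because $V_0\le\varepsilon_0$. The set $\{\sigma>k\}$ is a union of arcs of $\mathcal D_k$, and on it $V_j\le\varepsilon_0\kappa^j$ for all $j\le k$. The threshold decays much more slowly than $2^{-k}$, and that is why bad arcs will be rare.

**Lemma 5.** On $\{\sigma>k\}$: (i) $T_k\le1$; (ii) the mean of $V_{k+1}$ over the two children of an arc of $\mathcal D_k$ is at most $(\frac12+\eta)V_k$.

*Proof of (i).* We sum the increments. From $e^y-1\le ye^y$,
$$T_{j+1}=T_j+\sum_wp(w)e^{sS_j(w)}\left(e^{sZ_{j+1}(w)}-1\right)\le T_j+sV_{j+1}.$$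
Hence, as $\sum_{j\ge1}\kappa^j=\frac\kappa{1-\kappa}=\frac1\eta$,
$$T_k\le T_0+s\sum_{j\ge1}\varepsilon_0\kappa^j=T_0+\frac{s\varepsilon_0}\eta=T_0+\frac s{352}\le1 .$$

*Proof of (ii).* Fix an arc of $\mathcal D_k$ in $\{\sigma>k\}$.

**Step 1: passing to the parent arc.** We express the mean through level $k$. On each child, $Z_{k+1}\le Z_k$, so $V_{k+1}\le\sum_wp\,e^{sS_k}e^{sZ_k}Z_{k+1}$. The counts $Z_{k+1}$ on the two children add up to $Z_k$. So the mean of $V_{k+1}$ is at most
$$\tfrac12\sum_wp(w)e^{sS_k(w)+sZ_k(w)}Z_k(w).\tag{10}$$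
Without the factor $e^{sZ_k}$ this would be exactly $\frac12V_k$.

**Step 2: words with few zeros.** Here the extra factor is harmless. The words with $Z_k(w)\le q_0$ contribute to (10) at most $\frac12e^{sq_0}V_k\le\frac12(1+\eta)V_k$, by (8).

**Step 3: cutting a word with many zeros.** This is where Lemma 3 enters. Let $Z_k(w)>q_0$. Decompose $w=w_1\cdots w_qr$ greedily: $w_1$ is the shortest non-empty prefix of $w$ with $Z_k\ge1$; then repeat on what remains. Stop when the rest $r$ is empty or has no prefix with $Z_k\ge1$; in the latter case $Z_k(r)=0$, since $r$ is a prefix of itself. (In example (5) with the arc $[\frac13,\frac56)$, the cutting procedure gives $w_1=(n)$, $w_2=(0)$ and $r$ empty.) If we remove the last letter of $w_a$, what is left is empty or has $Z_k=0$. So by Lemma 3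
$$1\le Z_k(w_a)\le D+1 .$$
There are at most $q$ joints between the pieces. We have $q\ge1$, since $q=0$ would give $Z_k(w)=Z_k(r)=0$. Applying Lemma 3 at each joint, for level $k$ and for all levels $0,\dots,k$ (with the terms of $r$ absent when $r$ is empty),
$$Z_k(w)\le q(D+1)+qD=q_0q,\qquad S_k(w)\le\sum_{a=1}^qS_k(w_a)+S_k(r)+qD(k+1).\tag{11}$$
As $Z_k(w)>q_0$, the first inequality forces $q\ge2$.

**Step 4: summing over cut words.** We show that these words contribute at most a quantity quadratic in $V_k$. The map $w\mapsto(w_1,\dots,w_q,r)$ is injective, and $p(w)=p(w_1)\cdots p(w_q)p(r)$ (with $p(r)=1$ for empty $r$). Moreover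
$$\sum_{w':\,Z_k(w')\ge1}p(w')e^{sS_k(w')}\le V_k,\qquad1+\sum_rp(r)e^{sS_k(r)}=1+T_k,$$
where the $1$ accounts for empty $r$. Put $x_k=e^{sq_0+sD(k+1)}V_k$. By (11), the words cut into $q$ pieces and a rest contribute to (10) at most $\frac12\,q_0q\,e^{sq_0q}e^{sqD(k+1)}V_k^q(1+T_k)=\frac12(1+T_k)q_0q\,x_k^q$. If $0\le x\le\frac12$, then
$$\sum_{q\ge2}qx^q=\frac x{(1-x)^2}-x=\frac{x^2(2-x)}{(1-x)^2}\le8x^2 .$$
So if $x_k\le\frac12$, all words with $Z_k(w)>q_0$ together contribute at most
$$\tfrac12(1+T_k)\sum_{q\ge2}q_0q\,x_k^q\le4q_0(1+T_k)x_k^2 .$$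

**Step 5: the threshold makes the quadratic term small.** We use $\sigma>k$. By (8), $e^{2sDk}\le(1+\eta)^k=\kappa^{-k}$, and $V_k\le\varepsilon_0\kappa^k$. Hence
$$x_k^2=e^{2s(q_0+D)}e^{2sDk}V_k^2\le2(1+\eta)^kV_k^2\le2\varepsilon_0V_k\le2\varepsilon_0^2\le\tfrac14 .$$
So $x_k\le\frac12$ as needed. With $T_k\le1$ from (i), the contribution is at most $4\cdot11\cdot2\cdot2\varepsilon_0V_k=176\,\varepsilon_0V_k=\frac\eta2V_k$. Adding Step 2, the mean of $V_{k+1}$ is at most $\frac12(1+\eta)V_k+\frac\eta2V_k=(\frac12+\eta)V_k$. $\square$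

**Corollary 6.** Let $N_k$ be the number of arcs of $\mathcal D_k$ on which $\sigma=k$. Then $N_k\le\frac{V_0}{\varepsilon_0}\left((1+2\eta)(1+\eta)\right)^k$. On $\{\sigma=\infty\}$ we have
$$s\sum_{k\ge0}Z_k(w)\le l\log\tfrac1\beta+\delta|w|\quad\text{for every word }w.\tag{12}$$

*Proof.* Let $\mathbb E$ denote the integral over $t\in\mathbb R/\mathbb Z$. The set $\{\sigma\ge k\}=\{\sigma>k-1\}$ is a union of arcs of $\mathcal D_{k-1}$, so Lemma 5(ii) on each of them gives, for $k\ge1$,
$$\mathbb E[V_k\mathbf 1_{\sigma\ge k}]\le(\tfrac12+\eta)\,\mathbb E[V_{k-1}\mathbf 1_{\sigma\ge k}]\le(\tfrac12+\eta)\,\mathbb E[V_{k-1}\mathbf 1_{\sigma\ge k-1}].$$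
By induction $\mathbb E[V_k\mathbf 1_{\sigma\ge k}]\le(\frac12+\eta)^kV_0$. On $\{\sigma=k\}$, which consists of $N_k$ arcs of length $2^{-k}$, $V_k>\varepsilon_0\kappa^k$. So $N_k2^{-k}\varepsilon_0\kappa^k\le(\frac12+\eta)^kV_0$, which is the first claim.

On $\{\sigma=\infty\}$, Lemma 5(i) gives $T_k\le1$ for all $k$. Every term of the sum is then at most $1$, so $p(w)e^{sS_k(w)}\le1$. Letting $k\to\infty$ gives $s\sum_kZ_k(w)\le-\log p(w)$, which is (12). $\square$

## The exceptional angles have dimension zero

We can now prove Proposition 1.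

**Step 1: covering the bad parameters.** The purpose is to bound the dimension of the set of $t$ for which (12) is not available for any $\beta$. Keep $\eta$ fixed, and let $Q_\beta$ be the set of $t$ for which $\sigma<\infty$ for at least one of the two grids. Put $d_\eta=\log_2\left((1+2\eta)(1+\eta)\right)$. For each grid, $\{\sigma<\infty\}$ is covered by the $N_k$ arcs of length $2^{-k}$ on which $\sigma=k$, $k\ge1$. So for $d>d_\eta$ Corollary 6 gives
$$\mathcal H^d_\infty(Q_\beta)\le2\,\frac{V_0}{\varepsilon_0}\sum_{k\ge1}\left((1+2\eta)(1+\eta)2^{-d}\right)^k .$$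
The series is a convergent geometric series not depending on $\beta$, $\varepsilon_0$ is fixed, and $V_0=b/(1-b)^2\to0$ as $\beta\to0$ by (9). So $\mathcal H^d_\infty(Q_\beta)\to0$. Let $X_\eta=\bigcap_jQ_{2^{-j}}$ over all $j$ large enough that $T_0\le\frac12$ and $V_0\le\varepsilon_0$ for $\beta=2^{-j}$. Then $\mathcal H^d_\infty(X_\eta)=0$ for every $d>d_\eta$, hence $\dim_HX_\eta\le d_\eta$.

**Step 2: the norm of $W_w(\theta)$ for good parameters.** The purpose is to combine the zero bounds. Let $\theta=\pi t$ with $t\notin X_\eta$, and choose $\beta=2^{-j}$ with $t\notin Q_\beta$. Then (12) holds for both grids, so $\sum_\iota\sum_kZ_k^\iota(w,t)\le\frac2s\left(l\log\frac1\beta+\delta|w|\right)$. With Lemmas 2 and 4, for every word $w$,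
$$\|W_w(\theta)\|\ge|f_w(\theta)|\ge\|G\|^{-l}3^{-l}e^{L|w|}\exp\left(-\frac{2\log2}s\left(l\log\tfrac1\beta+\delta|w|\right)\right).$$
By the choice of $\delta$, $\frac{2\log2}s\,\delta=\frac{\log2}2L<\frac L2$. So
$$\|W_w(\theta)\|\ge e^{\frac L2|w|-C_1l},\qquad C_1=\log\|G\|+\log3+\frac{2\log2}s\log\frac1\beta,\tag{13}$$
where $C_1<\infty$ depends on $\theta$ (through $\beta$) but not on $w$.

**Step 3: arbitrary products.** Words $w$ describe only products that begin with $R_\theta G$ on the left; now we pass to all of them. Put $G_\theta=R_\theta G$. A product of $h$ copies of $H$ and $l$ copies of $G_\theta$ has the form $W=H^{n_0}G_\theta H^{n_1}\cdots G_\theta H^{n_l}$ with $n_i\ge0$ and $\sum n_i=h$. Then $G_\theta W=W_w(\theta)$ for the word $w=(n_0,\dots,n_l)$ of length $l+1$. Since $\|G_\theta\|=\|G\|\ge1$, (13) gives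
$$\|W\|\ge\|G\|^{-1}e^{\frac L2h-C_1(l+1)}\ge e^{\frac L2h-C(l+1)},\qquad C=C_1+\log\|G\| .$$

**Step 4: letting $\eta\to0$.** Let $X$ be the set of $\theta\in\mathbb R/\pi\mathbb Z$ for which no finite $C$ satisfies (3) for all products. This set does not involve $\eta$. By Steps 2 and 3, $X\subset\pi X_\eta$ for every $\eta\in(0,\frac1{10}]$, so
$$\dim_HX\le d_\eta=\log_2\left((1+2\eta)(1+\eta)\right)\longrightarrow0\qquad(\eta\to0).$$
Hence $\dim_HX=0$; in particular $X$ is Lebesgue null. This proves Proposition 1, and with it Theorems A and B. $\blacksquare$
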